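# Lipschitz stable maps are not dense in the boundary of the nice dimensions

## 1. Lipschitz stability and the nice dimensions

All manifolds are smooth ($C^\infty$), Hausdorff, second countable, non-empty and without boundary. For manifolds $N,P$ we write $C^\infty_{pr}(N,P)$ for the space of proper smooth maps $N\to P$ with the Whitney strong topology.

**Definition 1 (strong topology).** A basic neighborhood of $f$ is given by a locally finite family of compact sets $K_i\subset N$, each inside a chart and with $f(K_i)$ inside a chart of $P$, an order $r$, and numbers $\epsilon_i>0$. It consists of all $g$ which map $K_i$ into the same chart and whose derivatives up to order $r$ differ from those of $f$ by less than $\epsilon_i$ on $K_i$, for every $i$.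

For example, if $\chi:\mathbb R\to\mathbb R$ is smooth with compact support, then $t\mapsto f+t\chi$ is continuous into $C^\infty(\mathbb R,\mathbb R)$. The path $t\mapsto f+t$ is not, because the $\epsilon_i$ may tend to $0$. We use these textbook facts: $C^\infty(N,P)$ with the strong topology is a Baire space; the proper maps form an open subset; and, for a submanifold $\mathcal A$ of a jet bundle, the maps transverse to $\mathcal A$ form a residual set (Thom).

**Definition 2 (Lipschitz stability).** Fix Riemannian metrics on $N$ and $P$. A homeomorphism is locally bi-Lipschitz if it and its inverse are Lipschitz on some neighborhood of every point; this does not depend on the metrics. A map $f\in C^\infty_{pr}(N,P)$ is Lipschitz stable if it has a neighborhood $U$ in $C^\infty_{pr}(N,P)$ such that every $g\in U$ can be written $g=\psi\circ f\circ\varphi^{-1}$ with locally bi-Lipschitz homeomorphisms $\varphi:N\to N$, $\psi:P\to P$.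

A smoothly stable map (the same definition with diffeomorphisms) is Lipschitz stable. A constant map $S^1\to\mathbb R$ is not Lipschitz stable, since some nearby maps are not constant.

Here is a positive case done by hand. Let $f:S^1\to\mathbb R$ be a Morse function with distinct critical values; such functions are dense. A function $g$ that is $C^2$-close to $f$ has correspondingly placed critical points of the same types, with values in the same order. Take a diffeomorphism $\psi$ of $\mathbb R$ carrying the critical values of $f$ to those of $g$. On each arc between neighboring critical points, $\psi f$ and $g$ are strictly monotone between the same two values, so $\psi f=g\varphi$ defines $\varphi$. It is a local diffeomorphism off the critical points. Near a critical point the Morse lemma gives $\psi f=c\pm x^2$, $g=c\pm y^2$, and $\varphi$ is $y=x$. So $\varphi$ is a diffeomorphism and $f$ is smoothly stable. For $N=S^1$, $P=\mathbb R$, Lipschitz stable maps are dense.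

**Definition 3 (the number $\sigma(n,p)$).** Let $J^k(n,p)$ be the space of $k$-jets of smooth germs $(\mathbb R^n,0)\to(\mathbb R^p,0)$, with the action of the contact group $\mathscr K^k$ (two germs are contact equivalent if, after a source coordinate change, their components generate the same ideal). By Mather there is a smallest Zariski closed $\mathscr K^k$-invariant set $\pi^k(n,p)\subset J^k(n,p)$ whose complement is a finite union of $\mathscr K^k$-orbits. It consists of the $k$-jets of $\mathscr K$-modality $\ge1$. For large $k$ its codimension attains its minimum, denoted $\sigma(n,p)$.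

For $n=p=1$ the orbits in $J^k(1,1)$ are those of $x,x^2,\dots,x^k,0$. There are finitely many, so $\pi^k=\emptyset$ and $\sigma(1,1)=\infty$. Mather computed $\sigma$ in general. For $n\le p$:

- $\sigma=6(p-n)+8$ if $p-n\ge4$ and $n\ge4$;
- $\sigma=6(p-n)+9$ if $3\ge p-n\ge0$ and $n\ge4$, or if $n=3$;
- $\sigma=7(p-n)+10$ if $n=2$, and $\sigma=\infty$ if $n=1$.

For $n>p$: $\sigma=9$ if $n=p+1$; $\sigma=8$ if $n=p+2$; $\sigma=n-p+7$ if $n\ge p+3$.

**Definition 4 (nice dimensions and their boundary).** The pair $(n,p)$ is nice if $\sigma(n,p)>n$, and lies in the boundary of the nice dimensions if $\sigma(n,p)=n$.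

For example $(1,1)$ is nice, $(8,7)$ is nice because $\sigma=9>8$, and $(9,8)$ is a boundary pair. Reading the table with $e=p-n$, the boundary pairs are: $n=6e+9$ for $e\in\{0,1,2,3\}$, that is $(9,9),(15,16),(21,23),(27,30)$; $(6e+8,7e+8)$ for $e\ge4$; $(9,8)$; $(8,6)$; and $(n,7)$ with $n\ge10$. (For $n=2,3$ the equation $\sigma=n$ has no solution with $e\ge0$.)

The following is known (Mather; du Plessis and Wall).

- (i) $\sigma(n,p)>n$ if and only if, for any manifolds $N,P$ of dimensions $n,p$, the proper smoothly stable maps are dense in $C^\infty_{pr}(N,P)$.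
- (ii) For every $(n,p)$ and any $N,P$ of these dimensions, the proper topologically stable maps are dense.
- (iii) If $\sigma(n,p)\le n$, there are $N,P$ of these dimensions for which $C^\infty_{pr}(N,P)$ contains a non-empty strongly open set of maps that are not $C^1$-stable.

So $C^0$-stable maps are always dense, while $C^1$-stable maps are dense exactly in the nice dimensions. Lipschitz stability lies between the two. Ruas and Trivedi, "Bi-Lipschitz geometry of contact orbits in the boundary of the nice dimensions" (arXiv:1711.01435, 2017), ask: are proper Lipschitz stable maps dense outside the nice dimensions? The conjecture is that this is so in the boundary: if $\sigma(n,p)=n$ and $C^\infty_{pr}(N^n,P^p)\ne\emptyset$, then proper Lipschitz stable maps are dense in $C^\infty_{pr}(N,P)$. (Definition 2 is the convention for Lipschitz stability fixed in these notes.) The conjecture is false.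

**Theorem 1.** Let $\dim N=9$, $\dim P=8$ and $C^\infty_{pr}(N,P)\neq\emptyset$ (for example $N=S^9$, $P=\mathbb R^8$). Then $C^\infty_{pr}(N,P)$ contains a non-empty open set with no Lipschitz stable map.

**Theorem 2.** The same holds for every $(n,p)$ in the boundary of the nice dimensions except possibly $(8,6)$ and $(9,9)$; that is, for $(9,8)$; $(n,7)$ with $n\ge10$; $(15,16),(21,23),(27,30)$; and $(6e+8,7e+8)$ with $e\ge4$.

**Theorem 3.** The same holds for every $(n,p)\ne(8,6)$ with $n>p$ and $\sigma(n,p)\le n$. Hence, for $n>p$ and $(n,p)\neq(8,6)$, proper Lipschitz stable maps are dense for all $N^n,P^p$ if and only if $(n,p)$ is nice.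

The pairs $(8,6)$ and $(9,9)$ are not settled here. In Theorem 3 the "if" part is (i), since smoothly stable maps are Lipschitz stable; for "only if" take $N=S^n$, $P=\mathbb R^p$. Theorem 1 needs only Sections 2 to 5.

## 2. Adapted coordinates, binary quartics, and what level sets miss

**Definition 5 (adapted coordinates).** Let $F$ be a germ $(\mathbb R^n,0)\to(\mathbb R^p,0)$ of rank $p-l$ at $0$, and put $k=n-p+l$. Coordinates are adapted if
$$F(x,u)=(G(x,u),u),\quad x\in\mathbb R^k,\ u\in\mathbb R^{p-l},\ G\in\mathbb R^l,\quad G(0,u)=0,\ \partial_xG(0,0)=0. \tag{2.1}$$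

They exist: choose $p-l$ components of $F$ with independent differentials as source coordinates $u$, arrange that the other components $Y$ have zero differential in $x$ (this is the rank condition), and replace $Y$ by $Y-G(0,u)$. The cusp $(x^3+ux,u)$, with $n=p=2$ and $k=l=1$, is in adapted form. Put $G^0(x)=G(x,0)$. Since $G(x,u)-G^0(x)$ vanishes for $x=0$ and for $u=0$, there is a linear $C:\mathbb R^{p-l}\to\mathrm{Hom}(\mathbb R^k,\mathbb R^l)$ with
$$G(x,u)=G^0(x)+C(u)x+R,\qquad R=O(|u||x|^2+|u|^2|x|). \tag{2.2}$$
For the cusp, $G^0=x^3$, $C(u)x=ux$, $R=0$. Note that $G=O(|x|^2+|u||x|)$.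

**Lemma 2.1 (smooth coordinate changes).** Let $F,F'$ be adapted and $F'\varphi=\psi F$ with diffeomorphism germs $\varphi,\psi=(\psi_Y,\psi_u)$ fixing $0$. Write $\varphi(x,0)=(X(x),U(x))$, $A=dX_0$, $D=\partial_Y\psi_Y(0)$. Then $A,D$ are invertible, $U(x)=\psi_u(G^0(x),0)$, and $G'(X(x),U(x))=DG^0(x)+O(|G^0(x)|^2)$.

*Proof.* $d\varphi_0$ maps $\ker dF_0=\{u=0\}$ onto $\ker dF'_0=\{u'=0\}$, so $A$ is invertible. $d\psi_0$ maps $\operatorname{im}dF_0=\{Y=0\}$ onto $\{Y=0\}$, so $\partial_u\psi_Y(0)=0$ and $D$ is invertible. The formulas are $F'\varphi=\psi F$ on $u=0$. $\square$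

**Small jets for $n=p+1$.** Consider germs of rank $p-1$, so $l=1$, $k=2$, and $G^0$ is a function of two variables. If $j^2G^0$ is a non-degenerate quadratic form, the Morse lemma gives $G^0=\pm x_1^2\pm x_2^2$: no parameter. If $j^2G^0=0$, which imposes $2+3=5$ conditions on jets, the leading term is a cubic form. When its discriminant is non-zero it vanishes on three distinct complex lines, and three points of a projective line can be moved to any other three. Over $\mathbb R$ this leaves two types (three real lines, or one real line and a conjugate pair), and still no continuous parameter. If $j^3G^0=0$, which imposes $2+3+4=9$ conditions, the leading term is a quartic form, and four lines in a plane have a cross-ratio. This is the first place where a continuous invariant appears, and $9=\sigma(p+1,p)$.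

For $f=a_0x_1^4+4a_1x_1^3x_2+6a_2x_1^2x_2^2+4a_3x_1x_2^3+a_4x_2^4$ put
$$I=a_0a_4-4a_1a_3+3a_2^2,\quad J=\det\begin{pmatrix}a_0&a_1&a_2\\a_1&a_2&a_3\\a_2&a_3&a_4\end{pmatrix},\quad j=\frac{I^3}{I^3-27J^2}. \tag{2.3}$$
$I^3-27J^2$ is the discriminant up to a constant. Replacing $f$ by $sf\circ A$ multiplies $I$ by $s^2(\det A)^4$ and $J$ by $s^3(\det A)^6$, so
$$j(sf\circ A)=j(f)\qquad(s\neq0,\ A\in GL_2(\mathbb R)).\tag{2.4}$$
For $f_\lambda=x_1^4+6\lambda x_1^2x_2^2+x_2^4$ one finds $I=1+3\lambda^2$, $J=\lambda-\lambda^3$, $I^3-27J^2=(1-9\lambda^2)^2$ and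
$$j(f_\lambda)=\frac{(1+3\lambda^2)^3}{(1-9\lambda^2)^2},\tag{2.5}$$
which is not constant: $j(f_0)=1$ and $j(f_2)=2197/1225$.

**How $j$ could contradict stability.** If $n=9$, a generic map has the $9$-fold degeneracy $j^3G^0=0$ only at isolated points, hence at countably many, each carrying a value of $j$. If a bi-Lipschitz equivalence had to preserve these values, the set of values would be the same countable set for all maps equivalent to a given one. But the value at one point can be moved continuously through an interval. So everything reduces to this: is $j$ a bi-Lipschitz invariant of the germ?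

**The direct blow-up, and where it stops.** Let $F,F'$ be two such germs with quartics $f,f'$, and $F'\varphi=\psi F$ with $\varphi,\psi$ bi-Lipschitz. Restrict to $u=0$ and rescale. Write $\varphi(\delta\xi,0)=(x',u')$. Since $F(\delta\xi,0)=(\delta^4f(\xi)+O(\delta^5),0)$, we get $u'=O(\delta^4)$ and hence $G'(x',u')=f'(x')+O(\delta^5)$. If $x'/\delta\to H(\xi)$ along a sequence, then
$$f(\xi)=f(\xi_*)\ \Rightarrow\ f'(H\xi)=f'(H\xi_*),$$
with $H$ bi-Lipschitz. This does not determine $j$. Take $f=f_0$ and $f'=f_2$, both positive off $0$, and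
$$H(\xi)=\left(\frac{f_0(\xi)}{f_2(\xi)}\right)^{1/4}\xi .$$
The factor is positive, smooth off $0$ and homogeneous of degree $0$, so $H$ is a bi-Lipschitz homeomorphism, and $f_2\circ H=f_0$, although $j(f_0)\ne j(f_2)$. Level sets of the leading form are not enough.

**Keeping the unfolding variables.** The equality $F'\varphi=\psi F$ also holds for $u\ne0$. The terms $f(x)$ and $C(u)x$ have the same size if $x\sim\delta$ and $u\sim\delta^3$. With this anisotropic scaling we obtain a statement about level sets of all the functions $f+C(\upsilon)$ at once, with one and the same $H$ for every $\upsilon$. Transversality makes $C(\upsilon)$ run through all linear forms. The condition that two points $\xi,\xi_*$ have the same value is then an affine hyperplane in $\upsilon$, and it must go to an affine hyperplane. The fundamental theorem of affine geometry then forces $H$ to be linear. This is Lemma 3.4.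

## 3. Blow-up limits and the rigidity of unfolded forms

A bi-Lipschitz germ is a germ of a homeomorphism fixing $0$ which is Lipschitz near $0$ together with its inverse; $L$ is a common Lipschitz constant. If $g_1=\psi g\varphi^{-1}$, then in charts at $a,\varphi(a),g(a),g_1(\varphi(a))$ we get germs with $F'\varphi=\psi F$. Primes denote objects of $F'$, and $\psi=(\psi_Y,\psi_u)$. Smooth coordinate changes are bi-Lipschitz, so adapted coordinates may be used for both germs.

Limits as $\delta\to0$ are taken along a sequence $\delta_i\to0$. By Arzelà–Ascoli and a diagonal argument it is chosen so that the finitely many equi-Lipschitz families in question converge locally uniformly; passing to further subsequences does not change limits already obtained. The symbols $O(\cdot)$, $o(\cdot)$ are uniform for bounded scaled variables.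

**Lemma 3.1.** (a) A continuous $T:\mathbb R^a\to\mathbb R^a$ with $|T(x)-T(y)|\ge c|x-y|$, $c>0$, is a homeomorphism onto $\mathbb R^a$. (b) If $T$ is a homeomorphism of $\mathbb R^a$ mapping an affine subspace $S$ into an affine subspace $S'$ of the same dimension, then $T(S)=S'$.

*Proof.* (a) $T$ is injective, so its image is open by invariance of domain. If $T(x_i)$ converges, then $(x_i)$ is Cauchy, so the image is closed. The inverse is Lipschitz. (b) $T(S)$ is closed, and open in $S'$ by invariance of domain; $S'$ is connected. $\square$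

**Lemma 3.2.** If $F'\varphi=\psi F$ with bi-Lipschitz germs, then $\operatorname{rank}dF_0=\operatorname{rank}dF'_0$.

*Proof.* The maps $\varphi(\delta\cdot)/\delta$ and $\psi(\delta\cdot)/\delta$ are $L$-Lipschitz on balls of radius tending to $\infty$ and vanish at $0$. Let $\Phi,\Psi$ be limits, taking limits of the inverses along the same sequence; these are inverse to $\Phi,\Psi$, so $\Phi,\Psi$ are homeomorphisms. Dividing $F'(\varphi(\delta x))=\psi(F(\delta x))$ by $\delta$ gives $dF_0'\Phi=\Psi dF_0$. So $\Psi(\operatorname{im}dF_0)=\operatorname{im}dF_0'$, and invariance of dimension finishes. $\square$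

Because the last component of $F'$ is $u'$, in adapted coordinates
$$\varphi(x,u)=(x',u')\ \Rightarrow\ u'=\psi_u(G(x,u),u),\quad G'(x',u')=\psi_Y(G(x,u),u). \tag{3.1}$$

**Lemma 3.3 (two limits).** Let $F,F'$ be adapted with the same $k,l$, and $F'\varphi=\psi F$. Let $\varepsilon$ be a positive power of $\delta$. Along a suitable sequence $\delta\to0$:

(a) $\varphi(\delta\xi,0)=(\delta H(\xi)+o(\delta),O(\delta^2))$ with a homeomorphism $H$ of $\mathbb R^k$, $H(0)=0$. If $u=o(\delta)$, then $\varphi(\delta\xi+o(\delta),u)=(\delta H(\xi)+o(\delta),o(\delta))$. If $u'=o(\delta)$, then $\varphi^{-1}(\delta\xi'+o(\delta),u')=(\delta H^{-1}(\xi')+o(\delta),o(\delta))$.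

(b) $\psi_u(0,\varepsilon\upsilon)=\varepsilon(\theta(\upsilon)+o(1))$ with a homeomorphism $\theta$ of $\mathbb R^{p-l}$, $\theta(0)=0$. If $Y=o(\varepsilon)$ and $\upsilon_\delta\to\upsilon$, then $\psi_u(Y,\varepsilon\upsilon_\delta)=\varepsilon(\theta(\upsilon)+o(1))$.

*Proof.* (a) Put $\varphi(\delta\xi,0)=(x',u')$. By (3.1), $|u'|\le L|G^0(\delta\xi)|=O(\delta^2)$. The maps $\xi\mapsto x'/\delta$ are $L$-Lipschitz and vanish at $0$; let $H$ be a limit. From $|\varphi(\delta\xi,0)-\varphi(\delta\xi_*,0)|\ge\delta|\xi-\xi_*|/L$ and $u'=O(\delta^2)$ we get $|H(\xi)-H(\xi_*)|\ge|\xi-\xi_*|/L$, so Lemma 3.1(a) applies. Moving the argument of $\varphi$ by $o(\delta)$ moves the value by $o(\delta)$. For the last claim put $\xi=H^{-1}(\xi')$: $\varphi(\delta\xi,0)$ is within $o(\delta)$ of $(\delta\xi'+o(\delta),u')$; apply the Lipschitz map $\varphi^{-1}$.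

(b) The maps $\upsilon\mapsto\varepsilon^{-1}\psi_u(0,\varepsilon\upsilon)$ are $L$-Lipschitz and vanish at $0$; let $\theta$ be a limit. As $G(0,u)=0$, $(0,\varepsilon\upsilon)=F(0,\varepsilon\upsilon)$, so $\psi(0,\varepsilon\upsilon)=F'(\varphi(0,\varepsilon\upsilon))$ with $\varphi(0,\varepsilon\upsilon)=O(\varepsilon)$. Its $Y$-component is a value of $G'$ and hence $O(\varepsilon^2)$. So the inequality $|\psi(0,\varepsilon\upsilon)-\psi(0,\varepsilon\upsilon_*)|\ge\varepsilon|\upsilon-\upsilon_*|/L$ gives $|\theta(\upsilon)-\theta(\upsilon_*)|\ge|\upsilon-\upsilon_*|/L$, and $\theta$ is a homeomorphism. The last claim follows from the Lipschitz property of $\psi$. $\square$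

**Lemma 3.4 (rigidity).** Let $k\ge2$, $r\ge3$, and let $f,f'$ be homogeneous polynomials of degree $r$ on $\mathbb R^k$ ($f'=0$ allowed) with

(E) for every $w\ne0$ the map $\xi\mapsto f(\xi+w)-f(\xi)$ is onto $\mathbb R$.

Let $C,C':\mathbb R^M\to(\mathbb R^k)^*$ be linear and onto, $H$ a homeomorphism of $\mathbb R^k$ with $H(0)=0$, $\theta$ a homeomorphism of $\mathbb R^M$. Suppose
$$f(\xi)+C(\upsilon)\xi=f(\xi_*)+C(\upsilon)\xi_*\ \Rightarrow\ f'(H\xi)+C'(\theta\upsilon)H\xi=f'(H\xi_*)+C'(\theta\upsilon)H\xi_*. \tag{3.2}$$
Then $H$ is linear and $f'\circ H=sf$ for some $s\ne0$.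

Condition (E) fails for $f=x_1^4$ on $\mathbb R^2$ with $w=(0,1)$. When $H$ is linear with $f'\circ H=f$ and $C'(\theta\upsilon)=C(\upsilon)H^{-1}$, (3.2) holds trivially.

*Proof.* **Step 1.** *To show that $\theta$ permutes hyperplanes of a certain kind.* For $\xi\ne\xi_*$ let $P(\xi,\xi_*)=\{\upsilon:C(\upsilon)(\xi-\xi_*)=f(\xi_*)-f(\xi)\}$, an affine hyperplane since $C$ is onto. By (3.2), $\theta$ maps it into $\{\upsilon':C'(\upsilon')(H\xi-H\xi_*)=f'(H\xi_*)-f'(H\xi)\}$, a hyperplane since $H\xi\ne H\xi_*$; hence onto it by Lemma 3.1(b). By (E), every hyperplane $\{C(\upsilon)w=z\}$ with $w\neq0$, $z\in\mathbb R$, equals $P(\xi+w,\xi)$ for some $\xi$: choose $\xi$ with $f(\xi+w)-f(\xi)=-z$.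

**Step 2.** *To descend $\theta$ to a map $h$ of $(\mathbb R^k)^*$.* A fiber $C^{-1}(\gamma)$ is the intersection of the $k$ hyperplanes $\{C(\upsilon)w_i=\gamma w_i\}$ for a basis $(w_i)$. Its image is a non-empty intersection of $k$ hyperplanes $\{C'(\upsilon')w'_i=z'_i\}$, hence an affine subspace of dimension $M-\dim\operatorname{span}(w_i')$. This dimension is $M-k$ by invariance of dimension. So the $w'_i$ are independent and the image is a fiber of $C'$. Thus $C'\theta=hC$ for a map $h$. It is onto because $C'\theta$ is. It is injective because $\theta$ maps distinct, hence disjoint, fibers onto disjoint fibers. It is continuous with continuous inverse because $C,C'$ are open and onto.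

**Step 3.** *To show that $h$ is affine.* By Step 1, $h$ maps $\{\gamma w=z\}$ onto an affine hyperplane $\{\gamma'w'=z'\}$. A line is an intersection of $k-1$ hyperplanes, so its image is an affine subspace homeomorphic to $\mathbb R$, a line. By the fundamental theorem of affine geometry (a bijection of $\mathbb R^k$, $k\ge2$, mapping lines onto lines is affine), $h(\gamma)=\gamma\circ A+e$ with $A\in GL_k(\mathbb R)$.

**Step 4.** *To show that $H$ is linear.* For $\xi\ne\xi_*$ put $w=\xi-\xi_*$, $w'=H\xi-H\xi_*$. By (3.2), $h(\gamma)w'=\gamma Aw'+ew'$ is constant on $\{\gamma:\gamma w=f(\xi_*)-f(\xi)\}$. So $\gamma\mapsto\gamma Aw'$ vanishes on the annihilator of $w$, that is, $Aw'\in\mathbb Rw$. Hence $K=AH$ satisfies $K(\xi)-K(\xi_*)\in\mathbb R(\xi-\xi_*)$ and $K(0)=0$, so $K(\xi)=s(\xi)\xi$, with $s(\xi)\neq0$ for $\xi\ne0$ by injectivity. For independent $\xi,\xi_*$ the relation $s(\xi)\xi-s(\xi_*)\xi_*\in\mathbb R(\xi-\xi_*)$ gives $s(\xi)=s(\xi_*)$. Dependent vectors are compared through a third one, as $k\ge2$. So $s$ is constant and $H=sA^{-1}$.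

**Step 5.** *To compare $f'$ with $f$.* Let $\xi\ne0$ and choose $\gamma=C(\upsilon)$ with $\gamma\xi=-f(\xi)$. Apply (3.2) with $\xi_*=0$: $f'(H\xi)=-h(\gamma)H\xi=-s\gamma\xi-eH\xi=sf(\xi)-eH\xi$. The degrees are $r\ge3$ and $1$, so $eH=0$ and $f'H=sf$. $\square$

## 4. A countability argument

In each case below we shall give the following data: a submanifold $\mathcal A\subset J^s(N,P)$ defined by coordinate-independent conditions, with $\mathcal A_g:=(j^sg)^{-1}(\mathcal A)$; a subset $\mathcal G$, open in the part of $J^{s+1}(N,P)$ over $\mathcal A$, and a continuous $j:\mathcal G\to\mathbb R$; and a residual set $\mathcal R\subset C^\infty_{pr}(N,P)$ of maps transverse to $\mathcal A$.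

**Definition 6 (good point).** A point $a\in\mathcal A_g$ is good for $g$ if $j^sg$ is transverse to $\mathcal A$ at $a$ and $j^{s+1}g(a)\in\mathcal G$; then $j(g,a):=j(j^{s+1}g(a))$.

For instance, in Section 5 a point is good if $G^0$ starts with a quartic of non-zero discriminant and the unfolding is transverse; an explicit germ is (5.2). We shall check:

- (S1) If $a$ is good for $g$, $g_1\in\mathcal R$, and $g_1\varphi=\psi g$ near $a$ with $\varphi,\psi$ bi-Lipschitz, then $\varphi(a)$ is good for $g_1$ and $j(g_1,\varphi(a))=j(g,a)$.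
- (S2) If $a$ is good for $g$, there is a deformation $g_t$ with compact support in a prescribed neighborhood of $a$, continuous in the strong topology, $g_0=g$, such that $a$ is good for $g_t$ for small $|t|$ and $t\mapsto j(g_t,a)$ is continuous and not constant near $0$.
- (S3) There is a germ with a good point.

**Proposition 4.1.** If (S1)–(S3) hold and $\operatorname{codim}\mathcal A=n$, then $C^\infty_{pr}(N,P)$, whenever non-empty, contains a non-empty open set without Lipschitz stable maps.

*Proof.* Let $U$ be the set of proper maps having a good point.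

**Step 1.** *$U$ is open.* Let $a$ be good for $g_0$ and let $\Theta$ be a submersion from a neighborhood of $j^sg_0(a)$ to $\mathbb R^n$ with $\mathcal A=\Theta^{-1}(0)$ there. By transversality $\Theta\circ j^sg_0$ is a diffeomorphism near $a$. If $g$ is $C^{s+1}$-close to $g_0$ on a compact neighborhood of $a$, then $\Theta\circ j^sg$ has a zero $b$ near $a$ with invertible differential, and $j^{s+1}g(b)$ is over $\mathcal A$ and close to $j^{s+1}g_0(a)$, so it lies in $\mathcal G$. Thus $b$ is good for $g$.

**Step 2.** *$U\ne\emptyset$.* Take $h\in C^\infty_{pr}(N,P)$, charts centered at a point and at its image, the germ $F_0$ of (S3), and replace $h$ by $h+\chi(\cdot/\epsilon)(F_0-h)$ in the charts, with a bump function $\chi$ equal to $1$ near $0$ and $\epsilon$ small. On the support both $F_0$ and $h$ are $O(\epsilon)$, so values stay in the chart. Only a compact set is affected, so the result is proper.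

**Step 3.** *No $g\in U$ is Lipschitz stable.* Suppose $g\in U$ is, with an open neighborhood $W$ of maps equivalent to $g$. By the Baire property there is $g_1\in W\cap U\cap\mathcal R$. Let $a$ be good for $g_1$ and let $g_t$ be the deformation (S2) of $g_1$. For small $|t|$, $g_t\in W$, so $g_1$ and $g_t$ are both equivalent to $g$, and $g_1=\psi_tg_t\varphi_t^{-1}$ with locally bi-Lipschitz $\varphi_t,\psi_t$. By (S1), $j(g_t,a)=j(g_1,\varphi_t(a))$ with $\varphi_t(a)\in\mathcal A_{g_1}$. Now $\mathcal A_{g_1}$ is a $0$-dimensional manifold in a second countable space, hence countable, while $j(g_t,a)$ takes uncountably many values. This is a contradiction. $\square$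

## 5. Quartics in two variables: the pair $(9,8)$

We work with $n=p+1$, $p\ge8$; Theorem 1 is the case $p=8$. Here $l=1$, $k=2$, $s=3$.

**The set $\mathcal A$.** Let $\mathcal A\subset J^3(N,P)$ be the set of jets of rank $p-1$ with $j^3G^0=0$ in adapted coordinates. This is coordinate-independent: it says that $\mathcal E/(g^*\mathfrak m+\mathfrak m^4)\cong\mathbb R[x_1,x_2]/((G^0)+\mathfrak m^4)$ has the maximal dimension $1+2+3+4=10$. For local equations, fix coordinates $(x,u)$ and $(Y,v)$ adapted to a representative of a jet in $\mathcal A$. For a nearby jet of $g=(Y_g,v_g)$ at $b$, the functions $(x-x(b),v_g-v_g(b))$ are coordinates. Write $Y_g-Y_g(b)=\hat Y$ in them, and let $\Theta=(\partial_x^\alpha\hat Y(0))_{1\le|\alpha|\le3}\in\mathbb R^9$. In these coordinates $g-g(b)$ is $(\hat Y,v)$, and replacing $\hat Y$ by $\hat Y-\hat Y(0,v)$ does not change $\Theta$; so locally $\mathcal A=\Theta^{-1}(0)$. For fixed $b$ and fixed jet of $v_g$, $\Theta$ is linear and onto in the jet of $Y_g$. So $\Theta$ is a submersion and $\operatorname{codim}\mathcal A=9$.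

If $g=(G,u)$ near $b$, then $\Theta(j^3g(b))=(\partial_x^\alpha G(b))_{1\le|\alpha|\le3}$. So $g$ is transverse to $\mathcal A$ at $0\in\mathcal A_g$ if and only if this map has surjective differential at $0$. As $\partial_x^2G(0)=0$, the differential of $\partial_xG$ at $0$ is $(x,u)\mapsto C(u)$. Hence
$$\text{transversality at a point of }\mathcal A_g\ \Rightarrow\ C\text{ is onto }(\mathbb R^2)^*. \tag{5.1}$$

**The set $\mathcal G$, the function $j$, and $\mathcal R$.** Over $\mathcal A$, write $G^0=f+O(|x|^5)$ with a binary quartic $f$. $\mathcal G$ is the condition that $f$ has non-zero discriminant, and $j=j(f)$ is (2.3). For another adapted system of the same germ, Lemma 2.1 gives $U=O(|x|^4)$ and $G'(X,U)=f'(Ax)+O(|x|^5)$, so $f'\circ A=Df$, $D\neq0$; by (2.4) goodness and $j$ are well defined. At $b$ near $a$ with $j^3g(b)\in\mathcal A$, $f$ may be taken as the quartic Taylor part of $\hat Y(x,0)$, which depends continuously on the $4$-jet; so $\mathcal G$ is open over $\mathcal A$ and $j$ is continuous. $\mathcal R$ is the set of proper maps transverse to $\mathcal A$.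

**Property (S3).** Take
$$F_0=\big(f_\lambda(x)+c\cdot x+b_1x_1^2+b_2x_1x_2+b_3x_2^2+a_1x_1^2x_2+a_2x_1x_2^2,\ c,b,a\big), \tag{5.2}$$
with additional coordinates $s\in\mathbb R^{p-8}$ in source and target if $p>8$. At $0$ the variables $c$ and $b$ account for $|\alpha|=1,2$, and the third derivatives are $(24x_1,24\lambda x_2+2a_1,24\lambda x_1+2a_2,24x_2)$. So $0$ is good if $\lambda\ne\pm\frac13$.

**Property (S2).** In adapted charts at $a$ add $t\chi(x,u)\kappa(x)$ to the $Y$-component, $\chi$ a bump function equal to $1$ near $0$, $\kappa$ a quartic form. Near $0$, $G_t=G+t\kappa$; so $a\in\mathcal A_{g_t}$ with quartic $f+t\kappa$, and transversality and non-zero discriminant persist for small $t$. Choose $f_*$ of non-zero discriminant with $j(f_*)\neq j(f)$, which exists by (2.5), and $\kappa=f_*-f$. Then $j(f+t\kappa)$ is a rational function of $t$ with different finite values at $t=0$ and $t=1$, hence non-constant near $0$.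

**Condition (E) for $f$ of non-zero discriminant.** The cubic part of $f(\xi+w)-f(\xi)$ is $df_\xi(w)$. It is not zero, since otherwise $f$ would depend on one linear form only and have zero discriminant. On a line through $0$ on which this cubic part is non-zero, $f(\xi+w)-f(\xi)$ is a real polynomial of degree $3$ in one variable, hence onto $\mathbb R$.

**Property (S1).** Let $F$ be good with quartic $f$, and $F'\varphi=\psi F$, where $F'$ is transverse to $\mathcal A$ at $0$ if $0\in\mathcal A_{F'}$. By Lemma 3.2, $F'$ has rank $p-1$; take adapted coordinates.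

**Step 1.** *To show $j^3G'^0=0$.* Otherwise $G'^0=g_m+O(|x|^{m+1})$ with $g_m\ne0$ homogeneous of degree $m\in\{2,3\}$. Put $\varphi(\delta\xi,0)=(x',u')$. As $F(\delta\xi,0)=(O(\delta^4),0)$, (3.1) gives $u'=O(\delta^4)$ and $G'(x',u')=O(\delta^4)$. By (2.2) for $F'$, $G'(x',u')=g_m(x')+O(\delta^{m+1})$. Hence $g_m(x'/\delta)=O(\delta)$, and in the limit $g_m\circ H=0$ with the homeomorphism $H$ of Lemma 3.3(a). So $g_m=0$, a contradiction. Therefore $0\in\mathcal A_{F'}$, $C'$ is onto by (5.1), and $G'^0=f'+O(|x|^5)$.

**Step 2.** *To derive (3.2) by the scaling $x\sim\delta$, $u\sim\delta^3$.* By (2.2),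
$$F(\delta\xi,\delta^3\upsilon)=\big(\delta^4(f(\xi)+C(\upsilon)\xi)+O(\delta^5),\ \delta^3\upsilon\big). \tag{5.3}$$
Put $\varphi(\delta\xi,\delta^3\upsilon)=(x',u')$. By Lemma 3.3(a), $x'=\delta H(\xi)+o(\delta)$, with $H$ independent of $\upsilon$. By (3.1), (5.3) and Lemma 3.3(b) with $\varepsilon=\delta^3$, $u'=\delta^3(\theta(\upsilon)+o(1))$, with $\theta$ a homeomorphism of $\mathbb R^{p-1}$ independent of $\xi$. By (2.2) for $G'$,
$$G'(x',u')=\delta^4\big(f'(x'/\delta)+C'(u'/\delta^3)(x'/\delta)\big)+O(\delta^5). \tag{5.4}$$
If $f(\xi)+C(\upsilon)\xi=f(\xi_*)+C(\upsilon)\xi_*$, then by (5.3) the two values of $F$ differ by $O(\delta^5)$, hence so do the values of $\psi F=F'\varphi$. Dividing the first components by $\delta^4$ and using (5.4) gives (3.2).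

**Step 3.** *To conclude.* Lemma 3.4 with $k=2$, $r=4$, $M=p-1$ gives $f'\circ H=sf$ with $H\in GL_2(\mathbb R)$, $s\neq0$. So $f'$ has non-zero discriminant, $0$ is good for $F'$, and $j(f')=j(f)$ by (2.4). This is (S1).

For $p=8$ we have $\operatorname{codim}\mathcal A=9=n$, and Proposition 4.1 proves Theorem 1. The conjecture is false. $\blacksquare$

## 6. Cubics in three variables: $n\ge p+2$, $p\ge7$

Now $l=1$, $k=m:=n-p+1\ge3$, $s=2$. Let $\mathcal A\subset J^2(N,P)$ be the set of jets of rank $p-1$ whose second intrinsic derivative (the Hessian of $G^0$) has corank $3$. Its codimension is $m+6=n-p+7$. For $p=7$, $n\ge10$ this is $n$. The new difficulty, when $n\ge p+3$, is the Morse part of $G^0$. It is of order $\delta^2$ and would drown the cubic, of order $\delta^3$.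

**Normal form.** At $a\in\mathcal A_g$ with semidefinite Hessian change the sign of $Y$ if necessary. The Morse lemma with parameters, followed by $Y\mapsto Y-g(0,u)$, gives coordinates $(x,z,u)\in\mathbb R^3\times\mathbb R^{n-p-2}\times\mathbb R^{p-1}$ with
$$F=(g(x,u)+|z|^2,u),\quad g(0,u)=0,\quad g(x,u)=f(x)+C(u)x+O(|x|^4+|u||x|^2+|u|^2|x|), \tag{6.1}$$
$f$ a cubic form, $\partial_xg=O(|x|^2+|u|)$, $\partial_ug=O(|x|)$. If $n=p+2$, $z$ is absent. In the notation of Section 5, with $\mathcal H$ the Hessian of $\hat Y$ in $(x,z)$, local equations of $\mathcal A$ are $\partial_{(x,z)}\hat Y=0$ and $\mathcal H_{xx}-\mathcal H_{xz}\mathcal H_{zz}^{-1}\mathcal H_{zx}=0$. Indeed $\mathcal H_{zz}$ is invertible near the jet, so the corank of $\mathcal H$ is that of the Schur complement. They form a submersion and pull back under (6.1) to $\Theta=(\partial_xg,2z,\partial_x^2g)$. Since $\partial_x^2g(0)=0$, transversality implies that $C$ is onto $(\mathbb R^3)^*$.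

**The set $\mathcal G$, the function $j$, and $\mathcal R$.** $\mathcal G$ is the condition that the Hessian is semidefinite, $f$ defines a smooth complex plane cubic, and for every real $w\ne0$ the quadratic form $Q_w(\xi)=df_\xi(w)$ is indefinite. Recall the textbook fact that the $j$-invariant of a plane cubic is a non-constant rational function on the space of cubic forms, with real coefficients, finite on smooth cubics and invariant under $f\mapsto sf\circ A$. Let $j$ be this invariant of $f$. $\mathcal R$ is the set of proper maps transverse to $\mathcal A$.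

*The form $f$ is well defined up to $f\mapsto sf\circ A$.* Let $Q$ be the quadratic part of $G^0$ in any adapted coordinates, $K=\ker Q$, and $f_K$ the cubic Taylor part of $G^0|_K$; in (6.1), $K=\{z=0\}$ and $f_K=f$. In Lemma 2.1, $U=O(|x|^2)$, so the terms of degree $2$ give $Q'\circ A=DQ$ and $A(K)=K'$. For $x\in K$ we have $G^0(x)=O(|x|^3)$, so $U=O(|x|^3)$ and $C'(U)X=O(|x|^4)$. With $X=Ax+O(|x|^2)$ and $Ax\in\ker Q'$, the quadratic part contributes only $O(|x|^4)$. Hence $f'_{K'}\circ A=Df_K$ on $K$. Continuity: over $\mathcal A$ the kernel of $\mathcal H$ is the graph $x\mapsto(x,-\mathcal H_{zz}^{-1}\mathcal H_{zx}x)$, so $f$ may be chosen continuously in the $3$-jet. The conditions are open over $\mathcal A$: the rank of the Hessian is constant there, smoothness is open, and indefiniteness of $Q_w$ need only be required on the compact sphere $|w|=1$.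

*Condition (E).* $f(\xi+w)-f(\xi)$ has quadratic part $Q_w$, so it is unbounded above and below, hence onto $\mathbb R$.

**Property (S3).** Let $f_\lambda=x_1^3+x_2^3+x_3^3+6\lambda x_1x_2x_3$ with $|\lambda|>1$. It is smooth as $1+8\lambda^3\ne0$. For $w=(a,b,c)$ the matrix of $Q_w$ is
$$3\begin{pmatrix}a&\lambda c&\lambda b\\\lambda c&b&\lambda a\\\lambda b&\lambda a&c\end{pmatrix}.$$
If $Q_w$ were semidefinite with $w\neq0$, then after replacing $w$ by $-w$ we would have $a,b,c\ge0$, $ab\ge\lambda^2c^2$, $bc\ge\lambda^2a^2$, $ca\ge\lambda^2b^2$. If $abc\ne0$, multiplying gives $(abc)^2\ge\lambda^6(abc)^2$, which is false. If one of them is $0$, the inequalities give $w=0$. So $Q_w$ is indefinite. Take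
$$F_0=(f_\lambda+|z|^2+c\cdot x+a_1x_2x_3+a_2x_3x_1+a_3x_1x_2,\ c,a,s),\qquad s\in\mathbb R^{p-7}.$$
$\Theta$ is submersive at $0$, since the partial derivatives of $f_\lambda$ and the products $x_ix_j$, $i<j$, span the quadratic forms. So $0$ is good.

**Property (S2).** In the coordinates (6.1) add $t\chi\kappa(x)$ to the first component, $\kappa=f_*-f$ with $f_*$ a smooth cubic with $j(f_*)\ne j(f)$. Near $0$ this changes $f$ into $f+t\kappa$; goodness persists for small $t$, and $j(f+t\kappa)$ is a rational function of $t$ with different values at $0$ and $1$.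

**Property (S1).** Let $F$ be good in the form (6.1), $F'\varphi=\psi F$, $F'$ transverse to $\mathcal A$ at $0$ if $0\in\mathcal A_{F'}$. By Lemma 3.2, $F'$ has rank $p-1$. Let $Q'$ be the quadratic part of $G'^0$ in adapted coordinates.

**Step 1.** *To show that $0\in\mathcal A_{F'}$ with semidefinite Hessian.* Write $\eta=(x,z)\in\mathbb R^m$ and let $H_0$ be the homeomorphism of $\mathbb R^m$ from Lemma 3.3(a). We have $F(\delta\eta,0)=(\delta^2|z|^2+O(\delta^3),0)$. With $\varphi(\delta\eta,0)=(y',u')$, $u'=O(\delta^2)$, we have $G'(y',u')=\delta^2Q'(y'/\delta)+O(\delta^3)$. So $|z|=|z_*|$ implies $Q'(H_0\eta)=Q'(H_0\eta_*)$. The same argument for $\varphi^{-1}$, whose limit is $H_0^{-1}$ by Lemma 3.3(a), gives the converse.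

If $n=p+2$, then $Q'\circ H_0$ is constant and $Q'=0$. If $n\ge p+3$, then $Q'\circ H_0=\tau(|z|^2)$ with $\tau$ continuous and injective on $[0,\infty)$, hence strictly monotone. So $Q'(\mathbb R^m)$ is a half-open interval with endpoint $\tau(0)=Q'(0)=0$. Therefore $Q'$ is semidefinite, and $\ker Q'=\{Q'=0\}=H_0(\{z=0\})\cong\mathbb R^3$ has dimension $3$. In all cases $0\in\mathcal A_{F'}$, so $F'$ is transverse to $\mathcal A$ there; bring $F'$ to the form (6.1), with $C'$ onto. In these coordinates $Q'=|z'|^2$, so $H_0$ maps $\{z=0\}$ onto $\{z'=0\}$ and restricts to a homeomorphism $H:\mathbb R^3\to\mathbb R^3$, $H(0)=0$. By Lemma 3.3(a),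
$$\varphi(\delta\xi,z,u)=(\delta H(\xi)+o(\delta),o(\delta),o(\delta)),\quad \varphi^{-1}(\delta\xi',z',u')=(\delta H^{-1}(\xi')+o(\delta),o(\delta),o(\delta)) \tag{6.2}$$
whenever $z,u$, respectively $z',u'$, are $o(\delta)$.

**Step 2.** *To control the Morse variables at the scale $\delta^{3/2}$, when $n\ge p+3$.*

**Lemma 6.1.** For bounded $(\xi,\zeta,\upsilon)$, $\varphi(\delta\xi,\delta^{3/2}\zeta,\delta^2\upsilon)=(x',z',u')$ satisfies $|z'|=O(\delta^{3/2})$.

*Proof.* Otherwise there are points $P_i=(x_i,z_i,u_i)$ of this kind, $\delta=\delta_i\to0$, with images $(x'_i,z'_i,u'_i)$ and $\rho=|z'_i|$, $\rho/\delta^{3/2}\to\infty$. Here $\rho=O(\delta)$, $x_i,x'_i=O(\delta)$, $u_i=O(\delta^2)$, and $u_i'=\psi_u(F(P_i))=O(\delta^2)$.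

We zoom in at scale $\rho$. For bounded $(a,b)$ write $\varphi(x_i+\rho a,\rho b,u_i)=(x_i'+\rho a',\rho b',u')$; since $|z_i|=O(\delta^{3/2})=o(\rho)$, the argument is within $O(\rho)$ of $P_i$, and $a',b'$ are bounded. On the relevant region $\partial_xg=O(\delta^2)$, so the $Y$-component of $F$ there is
$$g(x_i,u_i)+\rho^2|b|^2+O(\delta^2\rho)=g(x_i,u_i)+\rho^2(|b|^2+o(1)),$$
because $\delta^2/\rho\to0$. The $u$-component is $u_i$, as at $P_i$, and the $Y$-component at $P_i$ is $g(x_i,u_i)+o(\rho^2)$. So $u'=u'_i+O(\rho^2)$. Then the $Y$-component of $F'$ at the image is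
$$g'(x'_i+\rho a',u')+\rho^2|b'|^2=g'(x'_i,u'_i)+\rho^2|b'|^2+O(\delta^2\rho)+O(\delta\rho^2)=g'(x_i',u_i')+\rho^2(|b'|^2+o(1)),$$
using $\partial_xg'=O(\delta^2)$ and $\partial_ug'=O(\delta)$. The maps $(a,b)\mapsto(a',b')$ are $L$-Lipschitz and bounded at $0$. As $u'-u_i'=o(\rho)$, their limit $\Xi$ satisfies a lower Lipschitz bound and is a homeomorphism of $\mathbb R^m$ by Lemma 3.1(a).

If $|b|=|b_*|$, the values of $F$ differ by $o(\rho^2)$, hence so do those of $F'$, hence $|b'|=|b'_*|$ for the components of $\Xi$. For the converse start with $\varphi^{-1}(x'_i+\rho a',\rho b',u'_i)$. The value of $F'$ there and its value at $\varphi(P_i)$ differ by $O(\rho^2)$, so this point is $(x_i+\rho a,\rho b,u_i+O(\rho^2))$ with bounded $a,b$, and the same computation applies with the roles exchanged. The limit is $\Xi^{-1}$, because $\varphi(x_i+\rho a,\rho b,u_i)$ is within $o(\rho)$ of the point with $u$-component $u_i'$ and the limiting $a',b'$. So $|b'|=|b'_*|$ implies $|b|=|b_*|$. Therefore $|b'|^2=\tau(|b|^2)$ with $\tau:[0,\infty)\to[0,\infty)$ a continuous bijection, so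 $\tau(0)=0$. But $P_i$ corresponds to $(a,b)=(0,z_i/\rho)\to(0,0)$, where $|b'|=1$. This is a contradiction. $\square$

The lemma uses only (6.1) for $F$ and $F'$, so it holds for $\varphi^{-1}$ as well.

**Step 3.** *To derive (3.2) by the scaling $x\sim\delta$, $z\sim\delta^{3/2}$, $u\sim\delta^2$.* Put $a_\upsilon=f+C(\upsilon)$ and $a'_{\upsilon'}=f'+C'(\upsilon')$. By (6.1),
$$g(\delta\xi,\delta^2\upsilon)=\delta^3a_\upsilon(\xi)+O(\delta^4), \tag{6.3}$$
and similarly for $g'$. By Lemma 3.3(b) with $\varepsilon=\delta^2$, $\psi_u(Y,\delta^2\upsilon)=\delta^2(\theta(\upsilon)+o(1))$ for $Y=O(\delta^3)$, with $\theta$ a homeomorphism of $\mathbb R^{p-1}$.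

If $n=p+2$, argue as in Section 5, Step 2. If $a_\upsilon(\xi)=a_\upsilon(\xi_*)$, the values of $F$ at $(\delta\xi,\delta^2\upsilon)$ and $(\delta\xi_*,\delta^2\upsilon)$ differ by $O(\delta^4)$, and so do the values of $F'$ at the images $(\delta H(\xi)+o(\delta),\delta^2(\theta(\upsilon)+o(1)))$ and similarly for $\xi_*$; divide by $\delta^3$.

Let $n\ge p+3$. Fix $\upsilon$ and $y\in\mathbb R$, put $e_\delta=(\delta^3y,\delta^2\upsilon)$ and $\psi(e_\delta)=(Y'_\delta,u'_\delta)$, so $u'_\delta/\delta^2\to\theta(\upsilon)$. We compare the sets $\{a_\upsilon<y\}$ and $\{a'_{\theta(\upsilon)}<y'\}$, the shadows in $x$-space of the fibers over $e_\delta$ and $\psi(e_\delta)$.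

First, if $a_\upsilon(\xi)<y$, then by (6.3) for small $\delta$ there is $z=O(\delta^{3/2})$ with $F(\delta\xi,z,\delta^2\upsilon)=e_\delta$. Its image $(x',z',u'_\delta)$ satisfies $Y'_\delta=g'(x',u'_\delta)+|z'|^2$, and by Lemma 6.1 this is $O(\delta^3)$. Such $\xi$ exist, since $f\ne0$ is cubic. Pass to a subsequence, depending only on $\upsilon,y$, with $Y'_\delta/\delta^3\to y'$. As $|z'|^2\ge0$ and $x'=\delta H(\xi)+o(\delta)$,
$$a_\upsilon(\xi)<y\ \Rightarrow\ a'_{\theta(\upsilon)}(H\xi)\le y'.$$
Second, if $a'_{\theta(\upsilon)}(\xi')<y'$, there is $z'=O(\delta^{3/2})$ with $F'(\delta\xi',z',u'_\delta)=\psi(e_\delta)$. Then $\varphi^{-1}(\delta\xi',z',u_\delta')=(x,z,\delta^2\upsilon)$ has $F$-value $e_\delta$, and $x/\delta\to H^{-1}\xi'$ by (6.2). Hence $g(x,\delta^2\upsilon)\le\delta^3y$ and $a_\upsilon(H^{-1}\xi')\le y$. By contraposition,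
$$a_\upsilon(\xi)>y\ \Rightarrow\ a'_{\theta(\upsilon)}(H\xi)\ge y'.$$
If $a_\upsilon(\xi)=y$ and $\xi$ is not critical for $a_\upsilon$, then $\xi$ is a limit of points with $a_\upsilon<y$ and of points with $a_\upsilon>y$, so $a'_{\theta(\upsilon)}(H\xi)=y'$. This gives (3.2) when $\xi$ and $\xi_*$ are both non-critical for $a_\upsilon$. For fixed $\xi\ne\xi_*$, the exceptional $\upsilon$ satisfy $C(\upsilon)=-df_\xi$ or $C(\upsilon)=-df_{\xi_*}$. These are affine subspaces of codimension $3$, so their traces are nowhere dense in the hyperplane $P(\xi,\xi_*)$ of those $\upsilon$ with $a_\upsilon(\xi)=a_\upsilon(\xi_*)$. By continuity in $\upsilon$, (3.2) holds in general.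

**Step 4.** *To conclude.* Lemma 3.4 with $k=r=3$, $M=p-1$ gives $f'H=sf$ with $H$ linear, $s\ne0$. So $f'$ is smooth, its forms satisfy $Q'_{Hw}(H\xi)=sQ_w(\xi)$ and are indefinite, $0$ is good for $F'$ and $j$ agrees. (S1) holds.

For $p=7$, $n\ge10$, Proposition 4.1 gives Theorem 2 for $(n,7)$.

## 7. Nets and pencils: boundary pairs with $n<p$

### 7.1. Quadratic maps and their annihilators

There are two cases, both with $p=n+e$ and $s=2$. Case IIa: $k=3$, $l=3+e$, $e\in\{1,2,3\}$, $n=6e+9$, $\rho=3$. Case IIb: $k=4$, $l=4+e$, $e\ge4$, $n=6e+8$, $\rho=8$. In adapted coordinates at a point with kernel rank $k$ (that is, $\dim\ker dF_0=k$),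
$$G=q(x)+C(u)x+O(|x|^3+|u||x|^2+|u|^2|x|),\qquad q(x)=B(x)x, \tag{7.1}$$
where $B(x)y$ is symmetric bilinear with values in $\mathbb R^l$. Let $\mathcal Q=\operatorname{span}\{\eta\circ q:\eta\in\mathbb R^{l*}\}\subset\mathrm{Sym}^2(\mathbb R^k)^*$ and $\mathcal W=\mathcal Q^\perp\subset\mathrm{Sym}^2\mathbb R^k$. With $x\odot y$ the symmetric product,
$$B(x)y=0\iff x\odot y\in\mathcal W,\qquad q(x)-q(y)=B(x-y)(x+y). \tag{7.2}$$
For instance, for $q=(x_1^2,x_2^2)$ on $\mathbb R^2$, $\mathcal W=\mathbb R\,e_1\odot e_2$, and indeed $B(e_1)e_2=0$.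

By Lemma 2.1, $U=O(|x|^2)$ and $q'\circ A=Dq$ for two adapted systems of one germ, so invariants of $q$ under linear changes are coordinate-independent. Along the set $\Sigma^k$ of jets of kernel rank $k$, $q$ may be chosen continuously in the $2$-jet; it is the second intrinsic derivative. Transversality to $\Sigma^k$, given locally by $\partial_x\hat Y=0$, means
$$(x,u)\mapsto2B(x)+C(u)\ \text{ is onto }\ \mathrm{Hom}(\mathbb R^k,\mathbb R^l). \tag{$\tau$}$$
Let $\mathcal A\subset J^2$ be the set of jets with kernel rank $k$ and $\dim\mathcal Q=\rho$. It is a submanifold of codimension $kl+(l-\rho)\left(\frac{k(k+1)}2-\rho\right)$. In case IIa this is $9+3e+3e=n$; in case IIb it is $16+4e+2(e-4)=n$. Since $\mathcal A\subset\Sigma^k$, transversality to $\mathcal A$ implies $(\tau)$. In both cases $\mathcal G$ will be defined by conditions on $q$, that is, as the preimage in $J^3$ of an open subset of $\mathcal A$.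

### 7.2. Secants under blow-up

Throughout this subsection $F,F'$ have kernel rank $k$, satisfy $(\tau)$, and $F'\varphi=\psi F$. (Given $F$, Lemma 3.2 shows that $F'$ automatically has kernel rank $k$.)

**Lemma 7.1.** The homeomorphism $H$ of $\mathbb R^k$ from Lemma 3.3(a) satisfies $q(\xi)=q(\xi_*)\iff q'(H\xi)=q'(H\xi_*)$.

*Proof.* With $\varphi(\delta\xi,0)=(x',u')$, $u'=O(\delta^2)$, we have $F(\delta\xi,0)=(\delta^2q(\xi)+O(\delta^3),0)$ and $G'(x',u')=\delta^2q'(x'/\delta)+O(\delta^3)$. Equal values of $q$ make the values of $F$ differ by $O(\delta^3)$, hence also those of $F'$; divide by $\delta^2$. The converse is the same for $\varphi^{-1}$, with limit $H^{-1}$. $\square$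

Put $\varepsilon=\delta^{3/2}$, so that $\varepsilon=o(\delta)$, $\delta^2=o(\varepsilon)$, $\delta^3=o(\delta\varepsilon)$. Let $h$ be the homeomorphism $\theta$ of $\mathbb R^{p-l}$ from Lemma 3.3(b) for this $\varepsilon$. If $x=O(\delta)$ and $u=\varepsilon(\upsilon+o(1))$, then $G(x,u)=O(\delta^2)=o(\varepsilon)$, so by (3.1) the $u'$-component of $\varphi(x,u)$ is $\varepsilon(h(\upsilon)+o(1))$. For $d\ne0$ let
$$N_d=\{\upsilon:C(\upsilon)d\in\operatorname{im}B(d)\},\qquad\operatorname{codim}N_d=l-\operatorname{rank}B(d). \tag{7.3}$$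
The codimension follows by evaluating $(\tau)$ at $d$: since $B(x)d=B(d)x$, the map $\upsilon\mapsto C(\upsilon)d$ is onto modulo $\operatorname{im}B(d)$.

**Lemma 7.2.** Let $d\ne0$, $\upsilon\in N_d$ and $\hat d=\frac12(H(d)-H(-d))$, which is $\neq0$. There are $d'_i\to\hat d$ with $\operatorname{dist}\big(C'(h(\upsilon))\hat d,\operatorname{im}B'(d'_i)\big)\to0$.

*Proof.* The purpose is to find exact double points of $F$ near $\pm\delta d$ and to see where they go. For $x_\pm=\varepsilon\mu\pm\delta d$, $u=\varepsilon(\upsilon+w)$ with $\mu,w$ bounded, (7.1) and (7.2) give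
$$G(x_+,u)-G(x_-,u)=\delta\varepsilon\big[4B(d)\mu+2C(\upsilon+w)d\big]+O(\delta^3),\qquad\delta^3/(\delta\varepsilon)=\delta^{1/2}.$$
The bracket is affine in $(\mu,w)$, onto $\mathbb R^l$ by $(\tau)$, and vanishes at some $(\mu_0,0)$ since $\upsilon\in N_d$. By Brouwer's theorem, on an $l$-dimensional affine subspace through $(\mu_0,0)$ on which the bracket is bijective, there are $(\mu_\delta,w_\delta)\to(\mu_0,0)$ with $F(x_+,u)=F(x_-,u)$. Then $\varphi(x_\pm,u)=(x'_\pm,u')$ have the same $F'$-value, hence the same $u'$; moreover $x'_\pm/\delta\to H(\pm d)$ by Lemma 3.3(a) and $u'/\varepsilon\to h(\upsilon)$. With $d'=(x'_+-x'_-)/2\delta\to\hat d$ and $m'=(x'_++x'_-)/2$,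
$$0=G'(x'_+,u')-G'(x'_-,u')=4\delta B'(d')m'+2\delta C'(u')d'+O(\delta^3).$$
Dividing by $2\delta\varepsilon$ shows that $C'(u'/\varepsilon)d'$ is within $O(\delta^{1/2})$ of $\operatorname{im}B'(d')$, and $C'(u'/\varepsilon)d'\to C'(h(\upsilon))\hat d$. $\hat d\neq0$ because $H$ is injective. $\square$

**Property (S3) in both cases, given a suitable $q$.** Let $q:\mathbb R^k\to\mathbb R^\rho\oplus0\subset\mathbb R^l$ have $\dim\mathcal Q=\rho$ and $x\mapsto B(x)$ injective. Take
$$G=q(x)+C(u_1)x+(0,M(u_2)(x)),$$
with $C$ an isomorphism of $\{u_1\}$ onto a complement of $\{B(x)\}$ in $\mathrm{Hom}(\mathbb R^k,\mathbb R^l)$, and $M$ an isomorphism of $\{u_2\}$ onto the $\mathbb R^{l-\rho}$-valued quadratic forms with components in a fixed complement of $\mathcal Q$. The dimension count is $k+(kl-k)+(l-\rho)\left(\frac{k(k+1)}2-\rho\right)=n$. Along $\{\partial_x\hat Y=0\}$, $\mathcal A$ is given near the jet by the vanishing of the $\mathbb R^{l-\rho}$-part of the second derivative (a linear map on $\mathrm{Sym}^2\mathbb R^k$) on the kernel of its $\mathbb R^\rho$-part, which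 is onto. Here the $\mathbb R^\rho$-part is $2q$ at all points, with kernel $\mathcal W$. The differential of the equations at $0$ is, up to constants, $(x,u)\mapsto(2B(x)+C(u_1),M(u_2)|_{\mathcal W})$. It is bijective, since a complement of $\mathcal Q$ restricts isomorphically to $\mathcal W^*$. So $(G,u)$ is transverse to $\mathcal A$ at $0$.

**Property (S2) in both cases.** Choose target coordinates with $q\in\mathbb R^\rho\oplus0$ and add $t\chi\kappa(x)$, $\kappa=q_*-q$, where $q_*:\mathbb R^k\to\mathbb R^\rho\oplus0$ has $\dim\mathcal Q_*=\rho$ and a different finite value of the invariant $j$ defined below. For small $t$ the point stays in $\mathcal A$, transversality persists, and $q+t\kappa$ stays in the open condition $\mathcal G$. Near $t=0$ and near $t=1$, $\mathcal W_t$ has a basis depending rationally on $t$ (Cramer's rule with a minor non-zero there). These are bases of one and the same space over $\mathbb R(t)$, and $j$ does not depend on the basis; so $j$ of $q+t\kappa$ agrees near $0$ and near $1$ with one rational function of $t$. (In case IIa the coefficients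 of the cubic below are polynomial in $t$.) It takes different values at $0$ and $1$, so it is not constant near $0$.

### 7.3. Case IIa: nets of conics and a plane cubic

**The data.** Over $\mathcal A$ write $q=(q_1,0)\in\mathbb R^3\oplus\mathbb R^e$, $B=(B_1,0)$. $\mathcal G$ is the condition that the cubic form $\det B_1(d)$ defines a smooth complex curve, and $j$ is its $j$-invariant. From $q'\circ A=Dq$ we get $B'(Ax)A=DB(x)$, so the cubic is defined up to a factor and a linear change, and $j$ is well defined.

An example is $q_1=\nabla f_\lambda$ with $f_\lambda$ the cubic of Section 6, $\lambda\ne0$: then $B_1(d)$ is half the Hessian matrix of $f_\lambda$ at $d$, and up to a factor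
$$\det B_1\sim x_1^3+x_2^3+x_3^3-\frac{1+2\lambda^3}{\lambda^2}x_1x_2x_3.$$
This lies again in the family $f_\mu$, with $6\mu=-(1+2\lambda^3)/\lambda^2$ non-constant. Every smooth complex plane cubic is projectively equivalent to a member of this family, so $j(f_\mu)$ is a non-constant rational function. For generic $\lambda$ the curve is smooth, and $j$ is non-constant. If $f_\lambda$ is smooth, its partial derivatives are independent, so $\dim\mathcal Q=3$, and $B(x)=0$ would make $f_\lambda$ constant in the direction $x$, so $B$ is injective. Thus (S3) holds, and (S2) has the required $q_*$.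

$\mathcal R$ is the set of proper maps transverse to $\Sigma^3$ and to $\mathcal A$, and with $\dim\mathcal Q\ge3$ at all $\Sigma^3$-points. It is residual: the jets with $\dim\mathcal Q\le2$ have codimension $3l+4(l-2)=7e+13>n$.

**Property (S1).** Let $F$ be good and $F'$ a germ of a map in $\mathcal R$. Let $\mathcal J=\{d\in\mathbb R^3:\det B_1(d)=0\}$, a cone, and $\mathcal J'=\{d:B'(d)\text{ not injective}\}$.

**Step 1.** *To collect the geometry of $q$.* $\mathcal J\setminus0$ is a non-empty smooth surface, as a real form of degree $3$ has real zeros. Since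
$$d(\det B_1)_m(x)=\operatorname{tr}(\operatorname{adj}B_1(m)\,B_1(x)),$$
smoothness forces corank $1$ on $\mathcal J\setminus0$. Let $\ker B_1(m)=\mathbb R\kappa(m)$; then $\operatorname{adj}B_1(m)=\kappa\otimes\eta$ with $\eta\perp\operatorname{im}B_1(m)$, and the differential is $x\mapsto\eta(B_1(x)\kappa)$. If $\kappa(m)\parallel m$, it is a multiple of $\eta(B_1(x)m)=\eta(B_1(m)x)=0$, a contradiction. So $\kappa(m)\nparallel m$. By symmetry $B_1(\kappa(m))m=0$, so $\kappa(m)\in\mathcal J$ and $\kappa(\kappa(m))\parallel m$.

Not both $\kappa(m)\in T_m\mathcal J$ and $m\in T_{\kappa(m)}\mathcal J$. Otherwise the line through $[m],[\kappa(m)]$ would be tangent to the cubic at two points, hence contained in it, while a smooth cubic is irreducible. So, replacing $m$ by $\kappa(m)$ if necessary, there is $m\in\mathcal J\setminus0$ with $\kappa(m)\notin T_m\mathcal J$. With $\kappa$ chosen smoothly near $m$, $(m,s)\mapsto m+s\kappa(m)$ is a local diffeomorphism at $(m,0)$. By (7.2), $q(m+s\kappa)=q(m-s\kappa)$. Hence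
$$\text{for }\xi\text{ in a non-empty open set, }q^{-1}(q(\xi))\text{ contains four distinct points }\pm\xi,\pm\xi_*. \tag{7.4}$$
Next, $q$ fails to be injective near $d\ne0$ exactly when $d\in\mathcal J$: for $d\in\mathcal J$ the values $q(d\pm s\kappa(d))$ agree, and otherwise $q_1$ is a local diffeomorphism at $d$. Likewise, if $B'(d)x=0$ with $d,x\ne0$, then $q'(d+sx)=q'(d-sx)$, and if $B'(d)$ is injective, $q'$ is an immersion at $d$. So by Lemma 7.1, $H(\mathcal J\setminus0)=\mathcal J'\setminus0$.

**Step 2.** *To show $\dim\mathcal Q'=3$.* By definition of $\mathcal R$, $\dim\mathcal Q'\ge3$. Suppose $\dim\mathcal Q'\ge4$, so $\dim\mathcal W'\le2$. By (7.4) and Lemma 7.1 there is a non-empty open set of $\xi'$ for which the fiber of $q'$ through $\xi'$ has four points, hence a point $\xi'_*\ne\pm\xi'$. Put $m=(\xi'+\xi'_*)/2$, $w=(\xi'-\xi'_*)/2$; then $\xi'=m+w$, $m,w\ne0$, and $m\odot w\in\mathcal W'$ by (7.2). The semialgebraic set of pairs $(m,w)$ with $m,w\neq0$ and $m\odot w\in\mathcal W'$ is mapped by $m+w$ onto a set with interior in $\mathbb R^3$, so it has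 dimension $\ge3$. Since $m\odot w$ determines $m,w$ up to order and factors $(s,s^{-1})$, its dimension is at most $1+\dim(\{m\odot w\}\cap\mathcal W')$. So $\{m\odot w\}\cap\mathcal W'$ has dimension $2$. Hence $\dim\mathcal W'=2$, and the cubic form $\det$ vanishes on a subset of $\mathcal W'$ with non-empty interior (all $m\odot w$ have rank $\le2$), so all members of $\mathcal W'$ have rank $\le2$.

*Then $\mathcal W'\subset\mathrm{Sym}^2(\Pi)$ or $\mathcal W'=\epsilon\odot\Pi$ with a plane $\Pi\subset\mathbb R^3$, $\epsilon\ne0$.* Some $w_1\in\mathcal W'$ has rank $2$, since two independent members of rank $1$ are multiples of $v\odot v$ and $v'\odot v'$ with $v\nparallel v'$, and their sum has rank $2$. Choose a basis with the kernel of $w_1$ spanned by the third dual basis vector: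
$$w_1=\begin{pmatrix}\alpha&0\\0&0\end{pmatrix},\qquad w_2=\begin{pmatrix}\beta&b\\b^T&c\end{pmatrix}.$$
The coefficient of $t$ in $\det(w_1+tw_2)$ is $c\det\alpha$, so $c=0$. If $b=0$ we are in the first case. If $b\neq0$ normalize $b=(1,0)^T$; then $0=\det(w_1+tw_2)=-t^2b^T\operatorname{adj}(\alpha+t\beta)b$ gives $\alpha_{22}=\beta_{22}=0$, so both $w_i$ are divisible by the first basis vector $\epsilon$: second case.

In the first case $m\odot w\in\mathrm{Sym}^2(\Pi)$ with $m,w\neq0$ forces $m,w\in\Pi$. Indeed, for $\eta\perp\Pi$ contraction gives $\eta(m)w+\eta(w)m=0$; applying $\eta$, $\eta(m)\eta(w)=0$, and then both vanish. So $\xi'\in\Pi$, contradicting openness. If in the second case $\epsilon\in\Pi$, then $\mathcal W'\subset\mathrm{Sym}^2(\Pi)$, the first case. If $\epsilon\notin\Pi$, unique factorization gives $\mathcal J'=\mathbb R\epsilon\cup\Pi$, so $\mathcal J'\setminus0$ has $1$-dimensional components, contradicting $\mathcal J'\setminus0\cong\mathcal J\setminus0$, a surface. So $\dim\mathcal Q'=3$ and $0\in\mathcal A_{F'}$.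

**Step 3.** *To show that $H$ induces a projective map.* Choose target coordinates with $q'=(q_1',0)$ and write $C=(C_1,C_2)$, $C'=(C_1',C_2')$ along $\mathbb R^3\oplus\mathbb R^e$. By $(\tau)$, $C_2$ and $C_2'$ are onto $\mathrm{Hom}(\mathbb R^3,\mathbb R^e)$. Let $\tilde N_d=\{\upsilon:C_2(\upsilon)d=0\}$ and similarly $\tilde N'_d$; then
$$\operatorname{codim}\bigcap_i\tilde N_{d_i}=e\dim\operatorname{span}(d_i). \tag{7.5}$$
For $d\notin\mathcal J$, $\operatorname{im}B(d)=\mathbb R^3\oplus0$ and $N_d=\tilde N_d$. Lemma 7.2, with $\operatorname{im}B'(d')\subset\mathbb R^3\oplus0$, gives $h(\tilde N_d)\subset\tilde N'_{K(d)}$ with $K(d)=\frac12(H(d)-H(-d))\ne0$. The complement of $\mathcal J$ is dense, and $\tilde N_d$ depends continuously on $d\neq0$ (as $\upsilon\mapsto C_2(\upsilon)d$ is onto, each $\upsilon\in\tilde N_d$ is a limit of $\upsilon_i\in\tilde N_{d_i}$ when $d_i\to d$). So the inclusion holds for all $d\ne0$, with equality by Lemma 3.1(b). By (7.5), $\tilde N'_{d'}$ determines $[d']$, and likewise for $\tilde N_d$. So $K$ induces a well-defined, injective,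 continuous map of $\mathbb{RP}^2$. It is bijective, since its image is open by invariance of domain, and compact. Comparing the codimensions (7.5) of intersections, it preserves collinearity and non-collinearity of triples. By the fundamental theorem of projective geometry it is induced by some $T\in GL_3(\mathbb R)$.

**Step 4.** *To identify the two cubics.* Now $\mathcal J'=\{\det B_1'=0\}$, and $\det B_1'\not\equiv0$ since $\mathcal J'=H(\mathcal J)$ has empty interior. Let $d\in\mathcal J\setminus0$ and $S=H(d)+H(-d)$. Since $q(d)=q(-d)$, Lemma 7.1 and (7.2) give $B'(K(d))S=0$. If $S\ne0$, then $K(d)\in\mathcal J'$. If $S=0$, then $K(d)=H(d)\in\mathcal J'$ by Step 1. Thus $T(\mathcal J)\subset\mathcal J'$. The irreducible cubic $\det B_1$ has infinitely many real points in the projective plane, and the cubic $\det B_1'\circ T\not\equiv0$ vanishes on them; by Bézout the two are proportional. So $0$ is good for $F'$ with the same $j$, and (S1) holds. $\square$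

### 7.4. Case IIb: pencils of quadrics in four variables

**The data.** View $w\in\mathcal W$ as quadratic forms on $(\mathbb R^4)^*$; $x\odot y$ is the form $\eta\mapsto\eta(x)\eta(y)$, of rank $\le2$. Over $\mathcal A$, $\dim\mathcal W=10-8=2$. $\mathcal G$ is the condition that the binary quartic $\det|_{\mathcal W}$ has four distinct real roots, and the four singular members $w_1,\dots,w_4$ (of rank $3$, the roots being simple) are indefinite. This is open over $\mathcal A$. Let $j(\mathcal W)$ be the invariant (2.3) of $\det|_{\mathcal W}$; by (2.4) it does not depend on the basis of $\mathcal W$, nor on linear changes in $\mathbb R^4$.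

For example, take $\mathcal W=\operatorname{span}(\sum\epsilon_iy_i^2,\sum\epsilon_i\lambda_iy_i^2)$ with $\epsilon=(+,-,+,-)$ and $\lambda_1<\lambda_2<\lambda_3<\lambda_4$. The singular members are $\sum_j\epsilon_j(\lambda_j-\lambda_i)y_j^2$, $i=1,\dots,4$. For each $i$ the signs for $j\ne i$, in order, are $(-,+,-)$, so all are indefinite, and $j$ varies with the cross-ratio of the $\lambda_i$. All non-zero members have rank $\ge3$, so by (7.2) $B(x)$ is injective for $x\ne0$ when $q$ has components a basis of $\mathcal W^\perp$. Thus (S3) applies, and (S2) has the required $q_*$.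

$\mathcal R$ is the set of proper maps transverse to $\Sigma^4$ and to $\mathcal A$, such that at $\Sigma^4$-points $\dim\mathcal W\le2$, and if $\dim\mathcal W=2$ then $\det|_{\mathcal W}$ has four distinct complex roots. It is residual: $\dim\mathcal W\ge3$ has codimension $4l+3(l-7)=7e+7>n$. The degenerate pencils form a proper algebraic subset of the fibers of $\mathcal A$, which are irreducible (they fiber over the Grassmannian of the spaces $\mathcal Q$), so they have codimension $>n$ in the jet bundle.

**Property (S1).** Let $F$ be good and $F'$ a germ of a map in $\mathcal R$.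

**Step 1.** *To show that $H$ is odd and $h(N_d)=N'_{H(d)}$.* All non-zero members of $\mathcal W$ have rank $\ge3$, so $B(d)$ is injective for $d\ne0$ and $q(x)=q(y)\iff x=\pm y$. If $B'(d)x=0$ with $d,x\ne0$, then $q'(d+sx)=q'(d-sx)$, so $q'$ is not injective near $d$, and by Lemma 7.1 $q$ is not injective near $H^{-1}(d)\ne0$, which is false. So $B'(d)$ is injective for $d\ne0$. Then $q'(H(d))=q'(H(-d))$ gives $H(-d)=-H(d)$. In Lemma 7.2, $\hat d=H(d)$, and $\operatorname{im}B'(d'_i)\to\operatorname{im}B'(H(d))$ by injectivity; so $h(N_d)\subset N'_{H(d)}$. Both have codimension $l-4$ by (7.3), so equality holds by Lemma 3.1(b).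

**Step 2.** *To compute codimensions of intersections.* The annihilator of $N_d$ consists of the functionals $\upsilon\mapsto\eta(C(\upsilon)d)$ with $\eta\in(\operatorname{im}B(d))^\perp$. The tensors $d\otimes\eta$ of this kind annihilate all $B(x)$, as $\eta B(x)d=\eta B(d)x=0$; and by $(\tau)$ a tensor annihilating all $B(x)$ and all $C(\upsilon)$ is $0$. So $\operatorname{codim}\bigcap N_{d_i}=\dim\sum d_i\otimes(\operatorname{im}B(d_i))^\perp$. Two independent vectors give $2(l-4)$, three independent vectors $3(l-4)$. Three pairwise independent vectors in a $2$-plane $\ell$ give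
$$3(l-4)-\dim A_\ell,\qquad A_\ell=\{\eta:\eta B(d)=0\ \ \forall d\in\ell\}.$$
Indeed, normalize $d_3=d_1+d_2$; a relation $\sum d_i\otimes\eta_i=0$ means $\eta_1=\eta_2=-\eta_3$, and then $\eta_1$ kills $\operatorname{im}B(d_1)$ and $\operatorname{im}B(d_2)$, so $\eta_1\in A_\ell$; conversely every element of $A_\ell$ gives a relation.

The map $\eta\mapsto\eta\circ q$ is onto $\mathcal Q$ with kernel of dimension $l-10+\dim\mathcal W$, and $A_\ell$ is the preimage of $\mathcal Q\cap\mathrm{Sym}^2(\ell^\perp)$. This intersection is the annihilator in the $3$-dimensional space $\mathrm{Sym}^2(\ell^\perp)$ of the restrictions of $\mathcal W$ to $\ell^\perp$. Hence, with $\mathcal W_\ell=\{w\in\mathcal W:w|_{\ell^\perp}=0\}$,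
$$\dim A_\ell=(l-10+\dim\mathcal W)+(3-\dim\mathcal W+\dim\mathcal W_\ell)=l-7+\dim\mathcal W_\ell\ge1. \tag{7.6}$$
The same holds for $F'$.

**Step 3.** *To make $H$ projective and transfer $\mathcal W_\ell$.* By Steps 1 and 2, $[d]\mapsto[H(d)]$ is a well-defined, injective, continuous, hence bijective map of $\mathbb{RP}^3$ preserving collinearity and non-collinearity of triples (three distinct points are collinear if and only if the codimension is less than $3(l-4)$). By the fundamental theorem of projective geometry it is induced by some $T\in GL_4(\mathbb R)$, and by (7.6) $\dim\mathcal W_\ell=\dim\mathcal W'_{T\ell}$. After the linear change $T$ in $x'$, which does not affect $j$, assume $T=\mathrm{id}$. For $y\in(\mathbb R^4)^*\setminus0$ let $s_{\mathcal W}(y)$ be the number of $2$-planes $\Pi\ni y$ in $(\mathbb R^4)^*$ on which some non-zero $w\in\mathcal W$ vanishes. Then $s_{\mathcal W}=s_{\mathcal W'}$.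

**Step 4.** *To compute $s_{\mathcal W}$.* Let $\mathrm{Bs}(\mathcal W)$ be the base locus, the common zeros of the pencil. Dimensions are now projective; $\dim\mathrm{Bs}\le1$, since $w_1$ is irreducible and $w_2$ is not proportional to it. Off $\mathrm{Bs}(\mathcal W)$ there is a unique $w_y\in\mathcal W$ up to scale with $w_y(y)=0$, and $s_{\mathcal W}(y)$ is the number of real lines through $[y]$ on the quadric $w_y=0$. It is $2$ for signature $(2,2)$; $0$ for $(3,1),(1,3)$; and $1$ for rank $3$ and $[y]$ not the vertex. Let $X_i=\{w_i=0\}$ (real points). On $X_i\setminus(\text{vertex}\cup\mathrm{Bs})$, $s_{\mathcal W}=1$. This set is Zariski dense in the irreducible complex quadric $w_i=0$, since $w_i$ is indefinite of rank $3$, so that its real points form a surface, and $\dim\mathrm{Bs}\le1$. Finally $w_i$ has signature $(2,1)$ or $(1,2)$, and its zero eigenvalue changes sign when the pencil passes $w_i$, because the root of $\det$ is simple. So there are members of signature $(2,2)$ near $w_i$. Their real zeros are surfaces not contained in $\mathrm{Bs}$, and $w_y$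 depends continuously on $y$ off $\mathrm{Bs}$. So $s_{\mathcal W}=2$ on a non-empty open set.

**Step 5.** *To conclude $\mathcal W'=\mathcal W$.* By definition of $\mathcal R$, $\dim\mathcal W'\le2$. If $\dim\mathcal W'=0$, then $s_{\mathcal W'}=0$; if $\mathcal W'=\mathbb Rw'$, $s_{\mathcal W'}(y)=0$ whenever $w'(y)\ne0$. Both contradict $s_{\mathcal W}=2$ on a non-empty open set. So $\dim\mathcal W'=2$, $0\in\mathcal A_{F'}$, and by definition of $\mathcal R$ all non-zero complex members of $\mathcal W'$ have rank $\ge3$, so $\dim\mathrm{Bs}(\mathcal W')\le1$. Off $\mathrm{Bs}(\mathcal W')$, $s_{\mathcal W'}(y)=1$ only if $y$ lies on one of the at most four real singular members. Thus $X_i\setminus(\text{vertex}\cup\mathrm{Bs}(\mathcal W))$ lies in the union of these quadrics and an algebraic set of dimension $\le1$. By Zariski density and irreducibility, $w_i$ is proportional to a member of $\mathcal W'$. Since $w_1,w_2$ span $\mathcal W$, $\mathcal W'=\mathcal W$. So $0$ is good for $F'$ with the same $j$, and (S1) holds. $\square$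

Proposition 4.1 with Sections 5, 6, 7.3 and 7.4 proves Theorem 2. $\blacksquare$

## 8. Local maxima of $j$: all bad pairs with $n>p$ other than $(8,6)$

By the table, the pairs in Theorem 3 are $n=p+1$, $p\ge8$ (Section 5) and $n\ge p+2$, $p\ge7$ (Section 6). In both sections (S1) was proved in this form:

(S1*) If $a$ is good for $F$, and $F'$ is transverse to $\mathcal A$ at the image point whenever that point lies in $\mathcal A_{F'}$, then the image point is good with the same $j$.

The countability argument of Section 4 breaks down only because $\mathcal A_g$ may now have dimension $r=n-\operatorname{codim}\mathcal A>0$ ($r=p-8$ and $r=p-7$, respectively), so that $j$ may take an interval of values on it. We use local maximum values of $j$ on $\mathcal A_g$ instead. A real function on a second countable space has only countably many of these, since each is the maximum over some member of a countable base.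

**Step 1.** *To build a germ at which $j$ has a strict maximum along $\mathcal A$.* In the germ $F_0$ of (S3), with $s\in\mathbb R^r$, replace $f_\lambda$ by $f_{\lambda(s)}$, $\lambda(s)=\lambda_0\pm|s|^2$, where $\lambda_0>1$ and $\frac{d}{d\lambda}j(f_\lambda)\ne0$ at $\lambda_0$. In Section 5 every $\lambda_0>1$ works, because by (2.5) the logarithmic derivative of $j(f_\lambda)$ is
$$\frac{18\lambda}{1+3\lambda^2}+\frac{36\lambda}{1-9\lambda^2}=\frac{54\lambda(1-\lambda^2)}{(1+3\lambda^2)(1-9\lambda^2)}.$$
In Section 6 a generic $\lambda_0$ works, since $j(f_\lambda)$ is a non-constant rational function. Choose the sign so that $j(f_{\lambda(s)})$ has a strict local maximum at $s=0$. Now solve $\Theta=0$. The top-order equations give $x=0$ and $a=0$ (in Section 5 the four third derivatives, in Section 6 the six second derivatives $6x_i$ and $6\lambda x_i+a_i$); the others give $b=0$, $c=0$, $z=0$. So $\mathcal A_{F_0}$ is the $s$-axis near $0$, with form $f_{\lambda(s)}$ at $s$. These points are good, and $dj_f\ne0$ there, where $j$ is regarded as a function of the form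 $f$; this condition is invariant under $f\mapsto sf\circ A$.

**Step 2.** *To define an open set $U$.* Insert $F_0$ into a proper map $\tilde h$ as in Proposition 4.1, and let $O$ be a ball about the point, so small that $\Theta$ is defined near $j^s\tilde h(\overline O)$, with $\mathcal A=\Theta^{-1}(0)$ there, and $\mathcal A_{\tilde h}\cap\overline O$ is the part of the $s$-axis studied in Step 1. Let $U$ be the set of proper $g$ for which $j^sg(\overline O)$ lies in the domain of $\Theta$; $\Theta_g=\Theta\circ j^sg$ is submersive at all its zeros in $\overline O$, which are the points of $\mathcal A_g\cap\overline O$; all these points satisfy $j^{s+1}g\in\mathcal G$ (so they are good) and $dj_f\ne0$; and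
$$\max_{\mathcal A_g\cap\partial O}j<\max_{\mathcal A_g\cap\overline O}j\qquad(\max_\emptyset j=-\infty). \tag{8.1}$$
By Step 1, $\tilde h\in U$. To see that $U$ is open, let $g\in U$ and let $g_i\to g$ in $C^{s+1}$ on $\overline O$; this suffices, as all conditions involve only this metrizable data. Zeros $b_i$ of $\Theta_{g_i}$ in $\overline O$ (or in $\partial O$) accumulate only at zeros of $\Theta_g$ in $\overline O$ (or in $\partial O$). The open conditions hold at these limits, hence at $b_i$ for large $i$, and $j(g_i,b_i)$ accumulates at values of $j(g,\cdot)$ there. So the maxima over $\overline O$ and over $\partial O$ are upper semicontinuous. By (8.1) the maximum over $\overline O$ is attained in $O$, and an interior zero of $\Theta_g$ persists by the implicit function theorem, so the maximum over $\overline O$ is also lower semicontinuous. Hence (8.1) persists, $U$ is open, and $\max_{\mathcal A_g\cap\overline O}j$ is continuous in $g\in U$.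

**Step 3.** *To contradict Lipschitz stability.* Let $g\in U$ be Lipschitz stable, $W$ an open neighborhood as in Definition 2, and $g_1\in W\cap U$ transverse to $\mathcal A$. Let $a\in O$ be a maximum point of $j$ on $\mathcal A_{g_1}\cap\overline O$, with form $f$. Choose $\kappa$ with $dj_f(\kappa)>0$ and let $g_t$ be the deformation of $g_1$ at $a$ constructed in (S2), with this $\kappa$, supported in $O$. For small $|t|$, $g_t\in W\cap U$. Let $v(t)=\max_{\mathcal A_{g_t}\cap\overline O}j$. It is continuous, and $v(t)\ge j(f+t\kappa)>v(0)$ for small $t>0$. So $v$ takes uncountably many values.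

Each $v(t)$ is attained at some $a_t\in O$, a good point of $g_t$ and a local maximum of $j$ on $\mathcal A_{g_t}$. Since $g_1$ and $g_t$ are equivalent to $g$, $g_1=\psi_tg_t\varphi_t^{-1}$. By (S1*), as $g_1$ is transverse to $\mathcal A$, $\varphi_t$ maps points of $\mathcal A_{g_t}$ near $a_t$ to good points of $\mathcal A_{g_1}$, preserving $j$. Points of $\mathcal A_{g_1}$ near $\varphi_t(a_t)$ are good, since $\mathcal G$ is open over $\mathcal A$. By (S1*) for the inverse equivalence, $\varphi_t^{-1}$ maps them into $\mathcal A_{g_t}$, preserving $j$; this applies because their images are near $a_t\in O$, and $g_t$ is transverse to $\mathcal A$ in $O$. So $v(t)$ is a local maximum value of $j$ on the space of good points of $g_1$, which is second countable. There are only countably many such values, a contradiction.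

Hence $U$ is a non-empty open set without Lipschitz stable maps, which proves Theorem 3. $\blacksquare$
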